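\title{The weak product of the Hardy space of Dirichlet series is smaller than its skew counterpart}

\begin{abstract}
Let $\mathcal{H}^2$ be the Hilbert space of Dirichlet series with square summable coefficients. We prove that the inclusion of the weak product $\mathcal{H}^2\odot\mathcal{H}^2$ in the skew product $\partial^{-1}(\mathcal{H}^2\odot\partial\mathcal{H}^2)$ is strict: a single expression $\partial^{-1}(f\,\partial g)$ can leave the weak product. The proof embeds Hilbert's matrix $1/(k-j)$ in a multiplicative Hankel matrix of norm less than $7$, in such a way that the weight $\log n/(\log m+\log n)$ acts on it as a triangular truncation. The same holds over any infinite set of primes and for any derivation given by a positive completely additive function, and over $d$ primes the comparison constant grows at least like $\log d$.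
\end{abstract}

\section{The two product spaces and the results}\label{sec:intro}

Let $\mathcal{H}^2$ be the space of Dirichlet series $f(s)=\sum_{n\ge1}a_nn^{-s}$ with $\|f\|=(\sum_n|a_n|^2)^{1/2}<\infty$. Only coefficients matter in this paper, so we treat Dirichlet series formally. We write $\widehat F(N)$ for the coefficient of $N^{-s}$ in $F$ and $F(+\infty)=\widehat F(1)$ for the constant term, and we multiply by the rule $\widehat{fg}(N)=\sum_{mn=N}\widehat f(m)\widehat g(n)$. Differentiation and its inverse on series with vanishing constant term are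
\[
\partial\Big(\sum_{n\ge1} a_nn^{-s}\Big)=-\sum_{n\ge2}a_n\log n\;n^{-s},\qquad
\partial^{-1}\Big(\sum_{n\ge2}c_nn^{-s}\Big)=-\sum_{n\ge2}\frac{c_n}{\log n}\,n^{-s}.
\]

The \emph{weak product} $\mathcal{H}^2\odot\mathcal{H}^2$ is the completion of the space of finite sums $F=\sum_kf_kg_k$, with $f_k,g_k\in\mathcal{H}^2$, in the norm
\[
\|F\|_{\mathcal{H}^2\odot\mathcal{H}^2}=\inf\sum_k\|f_k\|\,\|g_k\|,
\]
where the infimum is taken over all finite representations of $F$. The norm measures how cheaply $F$ can be assembled from products. In the same way, $\mathcal{H}^2\odot\partial\mathcal{H}^2$ is the completion of the finite sums $\sum_kf_k\,\partial g_k$ in the norm $\inf\sum_k\|f_k\|\|g_k\|$. By the Cauchy--Schwarz inequality,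
\begin{equation}\label{eq:coeff}
|\widehat{fg}(N)|\le\|f\|\,\|g\|,\qquad |\widehat{f\,\partial g}(N)|\le\log N\,\|f\|\,\|g\|,
\end{equation}
so the coefficient functionals are continuous on both completions. Each element of a completion thus has a Dirichlet series, and a Dirichlet series belongs to the completion when it arises in this way. The \emph{skew product} $\partial^{-1}(\mathcal{H}^2\odot\partial\mathcal{H}^2)$ consists of the series $F$ with $\partial F\in\mathcal{H}^2\odot\partial\mathcal{H}^2$, with norm $|F(+\infty)|+\|\partial F\|_{\mathcal{H}^2\odot\partial\mathcal{H}^2}$.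

Since $\log mn=\log m+\log n$, we have $\partial(fg)=f\,\partial g+g\,\partial f$. Together with \eqref{eq:coeff} for $N=1$, this shows that the skew norm of $\sum_kf_kg_k$ is at most $3\sum_k\|f_k\|\|g_k\|$, which gives the known continuous inclusion
\[
\mathcal{H}^2\odot\mathcal{H}^2\subseteq\partial^{-1}(\mathcal{H}^2\odot\partial\mathcal{H}^2).
\]
The question, which comes from the paper of Brevig and Perfekt \cite{BP}, is whether this inclusion is strict.

For $f=\sum a_mm^{-s}$ and $g=\sum b_nn^{-s}$ we have
\begin{equation}\label{eq:skew}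
\partial^{-1}(f\,\partial g)=\sum_{mn\ge2}a_mb_n\,\theta(m,n)\,(mn)^{-s},\qquad \theta(m,n)=\frac{\log n}{\log m+\log n},
\end{equation}
so a skew product is an ordinary product in which each term carries a weight in $[0,1]$. The simplest cases show no difference between the two spaces. If $f=g$, then $\partial^{-1}(f\,\partial f)=\frac12(f^2-a_1^2)$ lies in the weak product. If $f=m^{-s}$, then \eqref{eq:skew} is a series in $\mathcal{H}^2$ of norm at most $\|g\|$; hence $\partial^{-1}(f\,\partial g)\in\mathcal{H}^2$ whenever $\sum|a_m|<\infty$, and $\mathcal{H}^2$ lies in the weak product because $G=G\cdot1$. On the other side, $\theta(m,n)$ passes from $0$ to $1$ as $\log n/\log m$ passes from $0$ to $\infty$. Along rapidly growing sequences it is close to the indicator of a triangle, and cutting a matrix along its diagonal can increase its norm by an unbounded factor. This suggests that the inclusion is strict, and it is.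

\begin{theorem}\label{thm:main}
There are $f,g\in\mathcal{H}^2$ with $\partial^{-1}(f\,\partial g)\notin\mathcal{H}^2\odot\mathcal{H}^2$. Hence
\[
\mathcal{H}^2\odot\mathcal{H}^2\subsetneq\partial^{-1}(\mathcal{H}^2\odot\partial\mathcal{H}^2).
\]
\end{theorem}

\begin{corollary}\label{cor:schur}
There is a sequence $\rho=(\rho_N)_{N\ge1}$ such that the form $(a,b)\mapsto\sum a_mb_n\rho_{mn}$ is bounded on $\ell^2\times\ell^2$, while the form
\[
(a,b)\mapsto\sum_{mn\ge2}a_mb_n\,\frac{\log n}{\log m+\log n}\,\rho_{mn}
\]
is unbounded on finitely supported sequences. That is, $\frac{\log n}{\log m+\log n}$ is not a Schur multiplier on bounded multiplicative Hankel matrices.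
\end{corollary}

The proof uses only that the logarithm is additive and positive. Let $\mathcal{P}$ be a set of primes, and call a positive integer a \emph{$\mathcal{P}$-integer} if all its prime factors lie in $\mathcal{P}$. Let $\lambda$ be completely additive on $\mathcal{P}$-integers, that is, $\lambda(mn)=\lambda(m)+\lambda(n)$, with $\lambda(p)>0$ for $p\in\mathcal{P}$. Then $\lambda(1)=0$ and $\lambda(n)>0$ for $n>1$. On series supported on $\mathcal{P}$-integers put $\partial_\lambda(\sum a_nn^{-s})=-\sum a_n\lambda(n)n^{-s}$. Define $\partial_\lambda^{-1}$ and the skew norm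
\[
\|F\|_\lambda=|F(+\infty)|+\|\partial_\lambda F\|_{\mathcal{H}^2\odot\partial_\lambda\mathcal{H}^2}
\]
as for $\lambda=\log$, with factors supported on $\mathcal{P}$-integers. Formula \eqref{eq:skew} holds for $\partial_\lambda$ with the weight $\theta_\lambda(m,n)=\lambda(n)/(\lambda(m)+\lambda(n))$.

\begin{theorem}\label{thm:general}
Let $\mathcal{P}$ and $\lambda$ be as above.
\begin{itemize}
\item[(a)] If $\mathcal{P}$ is infinite, there are $f,g\in\mathcal{H}^2$ supported on $\mathcal{P}$-integers with $\partial_\lambda^{-1}(f\,\partial_\lambda g)\notin\mathcal{H}^2\odot\mathcal{H}^2$.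
\item[(b)] If $\mathcal{P}$ has $d\ge44$ elements, then every $\kappa$ with $\|F\|_{\mathcal{H}^2\odot\mathcal{H}^2}\le\kappa\|F\|_\lambda$ for all Dirichlet polynomials $F$ supported on $\mathcal{P}$-integers satisfies $\kappa\ge\frac1{14}\big(\log\frac d{44}-1\big)$.
\end{itemize}
\end{theorem}

Besides $\lambda=\log$, one may take $\lambda=\Omega$, the number of prime factors counted with multiplicity. If $p^{-s}$ is read as an independent variable $z_p$, then $n^{-s}$ is a monomial of degree $\Omega(n)$, and $-\partial_\Omega=\sum_pz_p\,\partial/\partial z_p$ is radial differentiation on the polydisc. We do not claim that the rate $\log d$ in (b) is optimal.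

\section{Multiplicative Hankel matrices}\label{sec:hankel}

To show that a series has large weak product norm we test it against functionals. For a matrix $B=(B_{mn})$ indexed by countable sets, let $\|B\|$ be the supremum of $|\sum B_{mn}a_mb_n|$ over finitely supported $a,b$ of $\ell^2$ norm at most $1$. This is the norm of $B$ as an operator on $\ell^2$, and $B$ and its transpose have the same norm. For a finitely supported $\rho\colon\mathbb{N}\to\mathbb{R}$, let
\[
H_\rho=(\rho_{mn})_{m,n\ge1},\qquad \ell_\rho(F)=\sum_N\rho_N\widehat F(N).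
\]
The matrix $H_\rho$, whose entry depends only on the product $mn$, is the \emph{multiplicative Hankel matrix} with symbol $\rho$. Since $\ell_\rho(fg)=\sum\rho_{mn}a_mb_n$, a finite sum $F=\sum_kf_kg_k$ satisfies $|\ell_\rho(F)|\le\|H_\rho\|\sum_k\|f_k\|\|g_k\|$. By \eqref{eq:coeff}, $\ell_\rho$ is continuous on the completion, so by density
\begin{equation}\label{eq:dual}
|\ell_\rho(F)|\le\|H_\rho\|\,\|F\|_{\mathcal{H}^2\odot\mathcal{H}^2}\qquad(F\in\mathcal{H}^2\odot\mathcal{H}^2).
\end{equation}
On a skew product the same functional sees the matrix $H_\rho$ multiplied entrywise by the weight: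
\begin{equation}\label{eq:pairing}
\ell_\rho\big(\partial_\lambda^{-1}(f\,\partial_\lambda g)\big)=\sum_{mn\ge2}\rho_{mn}\,\theta_\lambda(m,n)\,a_mb_n.
\end{equation}
We therefore look for symbols with $\|H_\rho\|$ bounded and \eqref{eq:pairing} large. All our results follow from this finite statement.

\begin{proposition}\label{prop:key}
Let $M=2^\nu$ with $\nu\ge1$, and let $\mathcal{Q}\subseteq\mathcal{P}$ be a set of $22M$ primes. There are a finitely supported real symbol $\rho$ and Dirichlet polynomials $f,g$ with $\|f\|=\|g\|=1$, all three supported on $\mathcal{Q}$-integers greater than $1$, such that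
\[
\|H_\rho\|<7,\qquad \ell_\rho\big(\partial_\lambda^{-1}(f\,\partial_\lambda g)\big)\ge\tfrac12(\log M-1).
\]
\end{proposition}

The norm of $H_\rho$ will be computed with four elementary rules.

\begin{lemma}\label{lem:rules}
Let $B=(B_{mn})$ be a matrix.
\begin{itemize}
\item[(i)] Suppose that rows and columns carry labels and that $B_{mn}=0$ unless row $m$ and column $n$ have the same label. Then $\|B\|=\sup_h\|B_h\|$, where $B_h$ is the submatrix of rows and columns labeled $h$.
\item[(ii)] If each column has at most one nonzero entry, then $\|B\|^2=\sup_m\sum_n|B_{mn}|^2$.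
\item[(iii)] If $|d_m|\le1$ and $|e_n|\le1$, then $\|(d_mB_{mn}e_n)\|\le\|B\|$.
\item[(iv)] Suppose that the rows are partitioned into finite classes $R$ and the columns into finite classes $C$, and that $B_{mn}=B_{RC}$ is constant on each $R\times C$. Then $\|B\|$ equals the norm of the collapsed matrix $(|R|^{1/2}|C|^{1/2}B_{RC})$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $a_h,b_h$ be the parts of $a,b$ with label $h$. The form is at most $\sum_h\|B_h\|\|a_h\|\|b_h\|\le\sup_h\|B_h\|\,\|a\|\|b\|$, and each $B_h$ is a submatrix of $B$. (ii) Label each row by itself and each nonzero column by the row of its nonzero entry; then each $B_h$ is a single row. (iii) Replace $a_m,b_n$ by $d_ma_m,e_nb_n$. (iv) Put $\tilde a_R=|R|^{-1/2}\sum_{m\in R}a_m$ and $\tilde b_C=|C|^{-1/2}\sum_{n\in C}b_n$. The form of $B$ at $(a,b)$ equals the form of the collapsed matrix at $(\tilde a,\tilde b)$. By Cauchy--Schwarz, $\|\tilde a\|\le\|a\|$ and $\|\tilde b\|\le\|b\|$, with equality for vectors that are constant on classes, and every pair $(\tilde a,\tilde b)$ comes from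 such vectors.
\end{proof}

\section{Triangular truncation and its obstruction}\label{sec:idea}

\subsection{Hilbert's matrix}

Let $J=\{0,\dots,M-1\}$ and let $A=(A_{jk})_{j,k\in J}$ be given by $A_{jk}=1/(k-j)$ for $j\ne k$ and $A_{jj}=0$. The matrix is antisymmetric, so its entries sum to zero. A weight that favors the upper triangle destroys this cancellation.

\begin{lemma}\label{lem:hilbert}
\begin{itemize}
\item[(a)] \textup{(Hilbert's inequality)} $\|A\|\le\pi$.
\item[(b)] If $\vartheta_{jk}\ge\frac34$ for $j<k$ and $\vartheta_{jk}\le\frac14$ for $j>k$, then $\frac1M\sum_{j,k}A_{jk}\vartheta_{jk}\ge\frac12(\log M-1)$.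
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varphi(x)=i(\pi-x)$ on $(0,2\pi)$. Integration by parts shows that $\frac1{2\pi}\int_0^{2\pi}\varphi(x)e^{-ilx}\,dx$ equals $1/l$ for $l\ne0$, and it is $0$ for $l=0$. Hence
\[
\sum_{j,k}A_{jk}a_jb_k=\frac1{2\pi}\int_0^{2\pi}\varphi(x)\Big(\sum_ja_je^{ijx}\Big)\Big(\sum_kb_ke^{-ikx}\Big)dx,
\]
and this is at most $\pi\|a\|\|b\|$ in modulus, by $|\varphi|\le\pi$, Cauchy--Schwarz and Parseval's identity.

(b) The entries are positive above the diagonal and $A_{kj}=-A_{jk}$. There are $M-l$ pairs with $k-j=l$, and $\sum_{l=1}^{M-1}1/l\ge\log M$. Therefore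
\[
\frac1M\sum_{j,k}A_{jk}\vartheta_{jk}\ge\Big(\frac34-\frac14\Big)\frac1M\sum_{l=1}^{M-1}\frac{M-l}{l}=\frac12\Big(\sum_{l=1}^{M-1}\frac1l-\frac{M-1}M\Big)\ge\frac12(\log M-1).
\]
\end{proof}

\subsection{A first attempt}\label{sub:first}

Let $\lambda=\log$. Take primes $Y_0<Z_0<Y_1<Z_1<\cdots<Z_{M-1}$, each with logarithm at least three times that of the one before. Put $\rho(Y_jZ_k)=A_{jk}$ and $\rho=0$ elsewhere, and let $f=M^{-1/2}\sum_jY_j^{-s}$ and $g=M^{-1/2}\sum_kZ_k^{-s}$. Then $\theta(Y_j,Z_k)\ge\frac34$ for $j<k$ and $\theta(Y_j,Z_k)\le\frac14$ for $j>k$, so Lemma~\ref{lem:hilbert}(b) gives the lower bound of Proposition~\ref{prop:key}. The submatrix of $H_\rho$ with rows $Y_j$ and columns $Z_k$ is $A$, of norm at most $\pi$.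

The Hankel structure ruins this. The number $Y_jZ_k$ also factors as $1\cdot Y_jZ_k$, so the row $m=1$ of $H_\rho$ contains every entry of $A$, and
\[
\|H_\rho\|^2\ge\sum_{j,k}A_{jk}^2\ge2(M-1).
\]
Another choice of $A$ does not help. The matrix $(\theta(m,n)\rho_{mn})$ splits as in Lemma~\ref{lem:rules}(i) according to whether $m$ has the form $Y_j$, $Z_k$, $1$ or $Y_jZ_k$, and each block has norm at most its Hilbert--Schmidt norm, which is at most $(\sum A_{jk}^2)^{1/2}\le\|H_\rho\|$. We need a device that keeps the \emph{balanced} factorizations $Y_j\cdot Z_k$ at full strength and damps the \emph{unbalanced} ones $1\cdot Y_jZ_k$.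

\subsection{Damping with two primes}

\begin{example}\label{ex:pair}
Let $t,t'$ be two primes, and let $\rho=\frac12$ on $t^2,tt',t'^2$ and $\rho=0$ elsewhere. Then $H_\rho$ splits according to the degree of the row. The rows $t,t'$ meet the columns $t,t'$ in the $2\times2$ matrix with all entries $\frac12$, which has norm $1$. The row $1$ meets the columns $t^2,tt',t'^2$ in the vector $(\frac12,\frac12,\frac12)$, which has norm $\sqrt3/2$. So the splitting $2=1+1$ of the degree has norm $1$, while $2=0+2$ and $2=2+0$ have norm $\sqrt3/2$. The gain comes from commutativity: there are four ordered products of two primes from the pair, but only three integers of degree two. A single prime $t$ gives no gain, since for $\rho$ supported on $t^2$ all three splittings have the same norm.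
\end{example}

The plan is to let both $Y_j$ and $Z_j$ carry one prime from each pair in a family $S_j$ of such pairs. A pair in $S_j\cap S_k$ then occurs to degree two in the integers that carry the value $A_{jk}$, and it can damp. The two extreme choices of $S_j$ both fail.

\emph{One pair shared by all indices.} Put $\rho(Y_jZ_kT)=\frac12A_{jk}$ for $T\in\{t^2,tt',t'^2\}$. The row $1$ now has squared norm $\frac34\sum A_{jk}^2$. But the rows $t,t'$ meet the columns $Y_jZ_kt,\,Y_jZ_kt'$ in entries $\frac12A_{jk}$, and by Lemma~\ref{lem:rules}(iv) this block collapses to the single row $(A_{jk})_{j,k}$. A row escapes the damping by taking one prime from the pair.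

\emph{A private pair $t_j,t_j'$ for each index.} Put $\rho(Y_jZ_kT)=\frac12A_{jk}$ for the four products $T$ of a prime from the $j$th pair and a prime from the $k$th pair. For $j\ne k$ no pair occurs to degree two, and the row $1$ has squared norm $4\cdot\frac14\sum A_{jk}^2$.

Between the extremes there is a trade-off. Attach pairs to intervals in $J$. A row that escapes the damping of a pair is divisible by one of its primes, so it meets only those $(j,k)$ for which $j$ or $k$ lies in the interval of that pair. Let $L$ be the length, up to a factor $2$, of the shortest interval on which the row escapes. Then about $L$ values of $j$ remain, and we need $\sum_k$ of the squared entries to be of order $1/L$. The terms with $|j-k|>L$ already contribute $\sum_{l>L}l^{-2}\le1/L$. The terms with $|j-k|=l\le L$ must be reduced from $l^{-2}$ to about $L^{-2}$, which asks for a factor $\frac14$ from each dyadic scale between $l$ and $L$. Five pairs per interval provide it, since $(3/4)^5=243/1024<\frac14$.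

\section{The symbol}\label{sec:symbol}

\subsection{Intervals}
For $0\le r\le\nu-1$ and $0\le u<2^{\nu-r}$ let
\[
I_{r,u}=\{j\in J:\ u2^r\le j<(u+2)2^r\},\qquad |I_{r,u}|\le2^{r+1};
\]
see Figure~\ref{fig:intervals}. If $j\le k\le j+2^r$ and $u=\lfloor j2^{-r}\rfloor$, then $u2^r\le j\le k<(u+2)2^r$. Hence
\begin{equation}\label{eq:cover}
|j-k|\le2^r\ \Longrightarrow\ j,k\in I_{r,u}\ \text{for some }u.
\end{equation}
The overlap is needed: a proper dyadic subinterval of $J$ never contains both of the neighbors $M/2-1$ and $M/2$.

\begin{figure}[ht]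
\centering
\begin{tikzpicture}[x=1cm,y=0.28cm]
\foreach \j in {0,...,7} \node at (\j,0) {$\j$};
\foreach \a/\b/\c in {0/1/2,2/3/2,4/5/2,6/7/2,1/2/3,3/4/3,5/6/3,7/7/3,0/3/5,4/7/5,2/5/6,6/7/6,0/7/8,4/7/9}
  \draw[thick] (\a-0.3,-\c)--(\b+0.3,-\c);
\node at (-1.3,-2.5) {$r=0$};
\node at (-1.3,-5.5) {$r=1$};
\node at (-1.3,-8.5) {$r=2$};
\end{tikzpicture}
\caption{The intervals $I_{r,u}\subseteq\{0,\dots,7\}$ for $M=8$. Each segment is one interval and contains the integers above it. Two integers at distance at most $2^r$ lie in a common interval of scale $r$.}\label{fig:intervals}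
\end{figure}

Let $\Gamma$ be the set of labels $\gamma=(r,u,i)$ with $1\le i\le5$, five for each interval, and call $r$ the \emph{scale} of $\gamma$. Then $|\Gamma|=5\sum_{r=0}^{\nu-1}2^{\nu-r}=10M-10$. Put $S_j=\{(r,u,i)\in\Gamma:j\in I_{r,u}\}$, let $\chi_j\in\{0,1\}^\Gamma$ be the indicator of $S_j$, and write $|x|=\sum_\gamma x_\gamma$ for $x\in\mathbb{Z}^\Gamma$.

\subsection{Primes}
Choose distinct primes in $\mathcal{Q}$: \emph{auxiliary} primes $t_\gamma,t'_\gamma$ for $\gamma\in\Gamma$, and \emph{main} primes $p_j,q_j$ for $j\in J$. This takes $(20M-20)+2M\le22M$ primes. Let $\Lambda=\lambda(\prod_\gamma t_\gamma t'_\gamma)$. We set $Y_j=p_j^{\alpha_j}$ and $Z_k=q_k^{\beta_k}$ and choose the exponents $\alpha_j,\beta_k\ge1$ successively along the sequence $Y_0,Z_0,Y_1,Z_1,\dots,Z_{M-1}$, so that each term $W'$ and its predecessor $W$ satisfy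
\begin{equation}\label{eq:lacunary}
\lambda(W')\ge3\big(\lambda(W)+\Lambda\big).
\end{equation}
This is possible because $\lambda(p^\alpha)=\alpha\lambda(p)$ and $\lambda(p)>0$. The values of $\lambda$ increase along the sequence, so \eqref{eq:lacunary} holds whenever $W$ comes before $W'$.

\begin{remark}\label{rem:powers}
For $\lambda=\log$ and all primes available, one can obtain \eqref{eq:lacunary} with exponents $1$ by choosing large primes. Powers are needed when the primes are prescribed, as in Theorem~\ref{thm:general}(b), or when $\lambda$ is bounded on primes, as $\Omega$ is.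
\end{remark}

\subsection{Profiles}
An \emph{auxiliary integer} is a product $\prod_\gamma t_\gamma^{a_\gamma}t_\gamma'^{\,a'_\gamma}$, and its \emph{profile} is the vector $x\in\mathbb{N}_0^\Gamma$ of degrees $x_\gamma=a_\gamma+a'_\gamma$. Profiles add under multiplication. Let $\mathcal{C}(x)$ be the set of auxiliary integers with profile $x$. Then
\begin{equation}\label{eq:count}
|\mathcal{C}(x)|=\prod_\gamma(x_\gamma+1)=2^{|x|}w(x)^2,\qquad w(x)=\prod_\gamma\omega(x_\gamma),\qquad \omega(a)^2=(a+1)2^{-a}.
\end{equation}
Here $\omega(0)=\omega(1)=1$ and $\omega(2)^2=\frac34$, as in Example~\ref{ex:pair}, and $0\le\omega\le1$ since $a+1\le2^a$. Put $w(x)=0$ if $x\in\mathbb{Z}^\Gamma$ has a negative coordinate.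

\subsection{Definition of $\rho$, $f$ and $g$}
Let
\[
\rho_N=A_{jk}\,2^{-(|\chi_j|+|\chi_k|)/2}\quad\text{if }N=Y_jZ_kT\text{ with }T\in\mathcal{C}(\chi_j+\chi_k),
\]
and $\rho_N=0$ otherwise; such an $N$ determines $j$, $k$ and $T$. Let
\[
f=M^{-1/2}\sum_{j\in J}2^{-|\chi_j|/2}\sum_{m'\in\mathcal{C}(\chi_j)}(Y_jm')^{-s},\qquad
g=M^{-1/2}\sum_{k\in J}2^{-|\chi_k|/2}\sum_{n'\in\mathcal{C}(\chi_k)}(Z_kn')^{-s}.
\]
By \eqref{eq:count}, $|\mathcal{C}(\chi_j)|=2^{|\chi_j|}$, so $\|f\|=\|g\|=1$. All three are supported on $\mathcal{Q}$-integers greater than $1$.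

\section{The skew pairing is large}\label{sec:lower}

If $m'\in\mathcal{C}(\chi_j)$ and $n'\in\mathcal{C}(\chi_k)$, then $m'n'\in\mathcal{C}(\chi_j+\chi_k)$. So \eqref{eq:pairing} gives
\[
\ell_\rho\big(\partial_\lambda^{-1}(f\,\partial_\lambda g)\big)=\frac1M\sum_{j,k}A_{jk}\vartheta_{jk},\qquad
\vartheta_{jk}=2^{-|\chi_j|-|\chi_k|}\sum_{m'\in\mathcal{C}(\chi_j)}\ \sum_{n'\in\mathcal{C}(\chi_k)}\theta_\lambda(Y_jm',Z_kn'),
\]
and $\vartheta_{jk}$ is an average of values of $\theta_\lambda$. Since $\chi_j$ and $\chi_k$ have coordinates $0$ and $1$, the integers $m'$ and $n'$ divide $\prod_\gamma t_\gamma t'_\gamma$, so $0\le\lambda(m'),\lambda(n')\le\Lambda$. If $j<k$, then $Y_j$ comes before $Z_k$, and \eqref{eq:lacunary} gives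
\[
\lambda(Y_jm')\le\lambda(Y_j)+\Lambda\le\tfrac13\lambda(Z_k)\le\tfrac13\lambda(Z_kn'),
\]
so $\theta_\lambda(Y_jm',Z_kn')\ge1/(\frac13+1)=\frac34$. If $j>k$, then $Z_k$ comes before $Y_j$, so $\lambda(Z_kn')\le\lambda(Z_k)+\Lambda\le\frac13\lambda(Y_jm')$ and $\theta_\lambda(Y_jm',Z_kn')\le1/(3+1)=\frac14$. Lemma~\ref{lem:hilbert}(b) yields the lower bound in Proposition~\ref{prop:key}. This is the only place where $\lambda$ and the sizes of the exponents enter.

\section{The Hankel matrix is bounded}\label{sec:upper}

\subsection{Collapsing to profiles}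
If $\rho_{mn}\ne0$, then $m=m_0m'$ and $n=n_0n'$, where $m_0,n_0$ are divisors of some $Y_jZ_k$ and $m',n'$ are auxiliary integers. All other rows and columns of $H_\rho$ vanish. If $x,y$ are the profiles of $m',n'$, then $\rho_{mn}$ equals $A_{jk}2^{-(|\chi_j|+|\chi_k|)/2}$ when $m_0n_0=Y_jZ_k$ and $x+y=\chi_j+\chi_k$, and it is zero otherwise. The entry depends only on $(m_0,x)$ and $(n_0,y)$, so Lemma~\ref{lem:rules}(iv) applies with the classes $m_0\,\mathcal{C}(x)$. By \eqref{eq:count} the entries are multiplied by $2^{(|x|+|y|)/2}w(x)w(y)$, and on the support $|x|+|y|=|\chi_j|+|\chi_k|$. The powers of $2$ cancel, and $\|H_\rho\|=\|B\|$, where $B$ is the symmetric matrix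
\begin{equation}\label{eq:B}
B\big((m_0,x),(n_0,y)\big)=A_{jk}\,w(x)\,w(y)\quad\text{if }m_0n_0=Y_jZ_k\text{ and }x+y=\chi_j+\chi_k,
\end{equation}
with all other entries zero.

\subsection{Nine blocks}
Write $m_0=p_j^\alpha q_k^\beta$ with $0\le\alpha\le\alpha_j$ and $0\le\beta\le\beta_k$. Give the exponent $\alpha$ the \emph{status} $0$ if $\alpha=0$, the status $1$ if $\alpha=\alpha_j$, and the status $*$ otherwise, and do the same for $\beta$. The status pair depends only on $m_0$, since $m_0$ determines $j$ when $\alpha>0$ and $k$ when $\beta>0$. If $m_0n_0=Y_jZ_k$, then $n_0=p_j^{\alpha_j-\alpha}q_k^{\beta_k-\beta}$, and the status pair of $n_0$ is that of $m_0$ with $0$ and $1$ interchanged. By Lemma~\ref{lem:rules}(i), $\|B\|$ is the largest norm of nine blocks, named by the status pair of their rows. Since $B$ is symmetric, interchanging $0$ and $1$ transposes a block. It suffices to treat the blocks $(1,0)$, $(0,0)$, $(*,0)$, $(0,*)$ and $(*,*)$; the blocks $(0,1)$, $(1,1)$, $(*,1)$ and $(1,*)$ are transposes of the first four. With the choice in Remark~\ref{rem:powers}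 the status $*$ does not occur.

\subsection{The balanced block $(1,0)$}
The rows are $(Y_j,x)$ and the columns are $(Z_k,y)$. Label the row by $x-\chi_j$ and the column by $\chi_k-y$. By \eqref{eq:B} the entry vanishes unless the labels agree. For a label $h\in\mathbb{Z}^\Gamma$ there is at most one row for each $j$ and one column for each $k$, and the block is a submatrix of
\[
\big(w(\chi_j+h)\,A_{jk}\,w(\chi_k-h)\big)_{j,k\in J}.
\]
As $0\le w\le1$, Lemma~\ref{lem:rules}(i), (iii) and Lemma~\ref{lem:hilbert}(a) bound the norm by $\pi$. The label $h=0$ gives $A$ itself; this is the part on which $f$ and $g$ live.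

\subsection{The blocks with a partial exponent}
A partial power of $p_j$ in a row reveals the index $j$, so such a row cannot collect all of $A$.

\emph{Block $(*,0)$.} The rows are $(p_j^\alpha,x)$ and the columns are $(p_j^{\alpha_j-\alpha}Z_k,y)$ with $0<\alpha<\alpha_j$. Such a column determines $j,\alpha,k,y$, so its only possible nonzero entry is in the row $(p_j^\alpha,\chi_j+\chi_k-y)$. A row $(p_j^\alpha,x)$ meets at most one column for each $k$. By Lemma~\ref{lem:rules}(ii) the squared norm is at most $\sup_j\sum_kA_{jk}^2\le2\sum_{l\ge1}l^{-2}=\pi^2/3$.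

\emph{Block $(0,*)$.} The rows are $(q_k^\beta,x)$ and the columns are $(Y_jq_k^{\beta_k-\beta},y)$; the argument above with $j$ and $k$ exchanged bounds the squared norm by $\sup_k\sum_jA_{jk}^2\le\pi^2/3$.

\emph{Block $(*,*)$.} A row $(p_j^\alpha q_k^\beta,x)$ determines $j$ and $k$, hence by \eqref{eq:B} the only column in which it can be nonzero, and each column determines its row in the same way. All entries have modulus at most $1$, so the norm is at most $1$ by Lemma~\ref{lem:rules}(ii).

\subsection{The unbalanced block $(0,0)$}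
This block contains the row $m=1$ that spoiled the attempt in Section~\ref{sub:first}. The rows are $(1,x)$ and the columns are $(Y_jZ_k,y)$. The only possible nonzero entry of such a column is in the row with $x=\chi_j+\chi_k-y$. By Lemma~\ref{lem:rules}(ii), the squared norm is $\sup_x\Sigma(x)$, where
\[
\Sigma(x)=\sum_{j\ne k}\frac{w(x)^2\,w(\chi_j+\chi_k-x)^2}{(j-k)^2}.
\]

\begin{lemma}\label{lem:forty}
$\Sigma(x)\le40$ for every $x\in\mathbb{N}_0^\Gamma$.
\end{lemma}

\begin{proof}
Fix $x$ and let $X=\{\gamma:x_\gamma=1\}$, the set of pairs whose damping the row avoids.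

\emph{The size of one term.} Suppose that the term $(j,k)$ is nonzero, and let $\sigma=\chi_j+\chi_k\in\{0,1,2\}^\Gamma$. Then $0\le x_\gamma\le\sigma_\gamma$ for all $\gamma$, and in particular
\begin{equation}\label{eq:local}
X\subseteq S_j\cup S_k.
\end{equation}
The numerator is the product over $\gamma$ of $\omega(x_\gamma)^2\omega(\sigma_\gamma-x_\gamma)^2$. If $\sigma_\gamma\le1$, or if $\sigma_\gamma=2$ and $x_\gamma=1$, both arguments lie in $\{0,1\}$ and the factor is $1$. If $\sigma_\gamma=2$ and $x_\gamma\in\{0,2\}$, the factor is $\omega(0)^2\omega(2)^2=\frac34$. Since $\sigma_\gamma=2$ means $\gamma\in S_j\cap S_k$, the term equals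
\[
(j-k)^{-2}\left(\tfrac34\right)^{|(S_j\cap S_k)\setminus X|}.
\]

\emph{Damping from the fine scales.} Let $r_0$ be the smallest scale of an element of $X$, with $r_0=\nu$ if $X=\emptyset$. Put $L=2^{r_0}$ and $l=|j-k|$. Let $r<r_0$ be a scale with $2^r\ge l$. By \eqref{eq:cover} some $I_{r,u}$ contains $j$ and $k$, so its five labels lie in $S_j\cap S_k$, and none lies in $X$ because $r<r_0$. Since $(3/4)^5<\frac14$, the term is at most $l^{-2}4^{-\tau}$, where $\tau$ is the number of $r$ with $0\le r<r_0$ and $2^r\ge l$. If $l\le L$, then $\tau=r_0-\lceil\log_2l\rceil\ge r_0-1-\log_2l$, so $4^{-\tau}\le4l^2/L^2$ and the term is at most $4/L^2$. If $l>L$, the term is at most $l^{-2}$. Each distance $l$ from a fixed index is attained at most twice. So for fixed $j$ the sum of the terms over $k$ is at most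
\begin{equation}\label{eq:ten}
2\Big(L\cdot\frac4{L^2}+\sum_{l>L}\frac1{l^2}\Big)\le2\Big(\frac4L+\frac1L\Big)=\frac{10}L,
\end{equation}
and the same bound holds for the sum over $j$ with $k$ fixed.

\emph{Localization from the scale $r_0$.} If $X=\emptyset$, then $L=M$, and summing \eqref{eq:ten} over the $M$ values of $j$ gives $\Sigma(x)\le10$. Otherwise pick $(r_0,u,i)\in X$. By \eqref{eq:local}, each nonzero term has $j\in I_{r_0,u}$ or $k\in I_{r_0,u}$. As $|I_{r_0,u}|\le2L$, we get $\Sigma(x)\le2\cdot2L\cdot10/L=40$.
\end{proof}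

Collecting the blocks, $\|H_\rho\|\le\max\big(\pi,\sqrt{40},\pi/\sqrt3,1\big)=\sqrt{40}<7$. Together with Section~\ref{sec:lower}, this proves Proposition~\ref{prop:key}.

\section{Proofs of the theorems}\label{sec:proofs}

To pass from a sequence of examples to one pair $f,g$, we place the examples on disjoint sets of primes. Each test functional then sees only its own example.

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Let $M_i=2^{4^i}$ for $i\ge1$. Since $\mathcal{P}$ is infinite, it contains pairwise disjoint sets $\mathcal{Q}_i$ of $22M_i$ primes. Let $\rho_i,f_i,g_i$ be given by Proposition~\ref{prop:key} for $M_i$ and $\mathcal{Q}_i$, and put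
\[
f=\sum_{i\ge1}2^{-i/2}f_i,\qquad g=\sum_{i\ge1}2^{-i/2}g_i,\qquad F=\partial_\lambda^{-1}(f\,\partial_\lambda g).
\]
An integer greater than $1$ is a $\mathcal{Q}_i$-integer for at most one $i$. So the $f_i$ have disjoint supports, as do the $g_i$, and $\|f\|^2=\|g\|^2=\sum_i2^{-i}=1$. If $\rho_i(mn)\ne0$, then $m$ and $n$ are $\mathcal{Q}_i$-integers, so $\widehat f(m)=2^{-i/2}\widehat{f_i}(m)$ and $\widehat g(n)=2^{-i/2}\widehat{g_i}(n)$. By \eqref{eq:pairing},
\begin{equation}\label{eq:blowup}
\ell_{\rho_i}(F)=2^{-i}\,\ell_{\rho_i}\big(\partial_\lambda^{-1}(f_i\,\partial_\lambda g_i)\big)\ge2^{-i-1}\big(4^i\log2-1\big)\longrightarrow\infty .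
\end{equation}
If $F$ were in $\mathcal{H}^2\odot\mathcal{H}^2$, then \eqref{eq:dual} would give $|\ell_{\rho_i}(F)|\le7\|F\|_{\mathcal{H}^2\odot\mathcal{H}^2}$ for all $i$, which contradicts \eqref{eq:blowup}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:general}(a) with $\mathcal{P}$ the set of all primes and $\lambda=\log$. The series $F=\partial^{-1}(f\,\partial g)$ is not in the weak product, and it lies in the skew product because $\partial F=f\,\partial g$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:schur}]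
Take $\rho_i,f_i,g_i$ as above with $\lambda=\log$, and let $\rho=\sum_i2^{-i}\rho_i$. The supports of the $\rho_i$ are disjoint, so the sum is defined pointwise, and $\|H_\rho\|\le\sum_i2^{-i}\|H_{\rho_i}\|\le7$. Evaluate the weighted form at the coefficient sequences of $f_i$ and $g_i$, which are finitely supported unit vectors. Only $\mathcal{Q}_i$-integers $mn>1$ occur, and on these $\rho=2^{-i}\rho_i$. The value is $2^{-i}\ell_{\rho_i}(\partial^{-1}(f_i\,\partial g_i))$, which tends to infinity by \eqref{eq:blowup}.
\end{proof}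

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
Testing with the constant series $1$, which has norm $1$ in both senses, shows that $\kappa\ge1$. Since $d\ge44$, there is a largest power $M=2^\nu$, $\nu\ge1$, with $22M\le d$, and then $d<44M$. Take $\rho,f,g$ from Proposition~\ref{prop:key} for some $\mathcal{Q}\subseteq\mathcal{P}$ with $22M$ elements. The series $F=\partial_\lambda^{-1}(f\,\partial_\lambda g)$ is a Dirichlet polynomial supported on $\mathcal{P}$-integers, with $F(+\infty)=0$ and $\partial_\lambda F=f\,\partial_\lambda g$, so $\|F\|_\lambda\le\|f\|\|g\|=1$. By \eqref{eq:dual},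
\[
\kappa\ge\kappa\|F\|_\lambda\ge\|F\|_{\mathcal{H}^2\odot\mathcal{H}^2}\ge\tfrac17\,\ell_\rho(F)\ge\tfrac1{14}(\log M-1)\ge\tfrac1{14}\Big(\log\frac d{44}-1\Big).
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{BP} Ole Fredrik Brevig and Karl-Mikael Perfekt, \emph{Weak product spaces of Dirichlet series}, arXiv:1510.02019 (2015).
\end{thebibliography}
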